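\title{The Diophantine exponent and the spectral gap of a lattice translation surface}

\begin{abstract}
Let $(X,\omega)$ be a translation surface such that the derivatives of its affine homeomorphisms form a lattice in $SL_2(\mathbb R)$. The Diophantine exponent $\alpha_\omega$ measures how well a typical point $y$ is approximated by the images $\phi(x)$ of a typical point $x$, relative to the size of the derivative of $\phi$. The spectral gap $\beta_\omega$ of the associated $SL_2(\mathbb R)$-action satisfies $0<\beta_\omega\le\alpha_\omega\le1$, and Judge and Southerland ask whether the two numbers can differ. We show that $\alpha_\omega=1$ for every such surface, and we construct regular square-tiled surfaces with $\beta_\omega$ arbitrarily small. Hence $\alpha_\omega\neq\beta_\omega$ exactly when the representation is not tempered. The first result comes from a bound on the essential norm of averaging operators on $L^2(X)$, proved with H-measures; the second comes from Asada's theorem on finite-index subgroups of the automorphism group of the free group of rank two.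
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Affine maps and the Diophantine exponent}

Let $X$ be a closed, connected, orientable, smooth surface, and let $\omega$ be a complex-valued $1$-form on $X$ that is holomorphic for some complex structure and not identically zero. If $X$ has genus at least $2$, let $\Sigma=\omega^{-1}(0)$. If $X$ has genus $1$, then $\omega$ has no zeros, and $\Sigma$ is a fixed nonempty finite set of marked points. Put $X^\circ=X\setminus\Sigma$. Integration of $(i/2)\,\omega\wedge\overline\omega$ defines a finite measure $\mu$ on $X$, and integration of $|\omega|$ defines lengths of paths and hence a distance $d$. The local primitives $z=\int\omega$ are charts of $X^\circ$ with values in $\mathbb C=\mathbb R^2$ whose transition maps are translations; in these charts $\mu$ is Euclidean area and lengths are Euclidean. Near a point $\sigma\in\Sigma$ at which $\omega$ vanishes to order $k_\sigma-1\ge0$, the surface is a Euclidean cone of angle $2\pi k_\sigma$.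

A homeomorphism $\phi:X\to X$ with $\phi(\Sigma)=\Sigma$ is \emph{affine} if
\[
\begin{pmatrix}\Re(\phi^*\omega)\\ \Im(\phi^*\omega)\end{pmatrix}=D\phi\begin{pmatrix}\Re\omega\\ \Im\omega\end{pmatrix}
\]
for an invertible real $2\times2$ matrix $D\phi$, which is then unique. In charts such a map has the form $z\mapsto D\phi\,z+b$, and $\int_{\phi\gamma}\omega=D\phi\int_\gamma\omega$ for every path $\gamma$. Let $\mathrm{Aff}=\mathrm{Aff}^+_\omega$ be the group of orientation-preserving affine homeomorphisms. The total area is finite, so $\phi\mapsto D\phi$ is a homomorphism from $\mathrm{Aff}$ to $G=SL_2(\mathbb R)$, and affine maps preserve $\mu$. We assume throughout that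
\[
\Gamma=D\,\mathrm{Aff}\quad\text{is a lattice in } G,
\]
that is, a discrete subgroup such that $G/\Gamma$ has finite invariant measure.

For $g\in G$ let $\|g\|=\sqrt{\operatorname{tr}(g^tg)}$, and for $x,y\in X$ and $\alpha\in\mathbb R$ let
\[
H_{x,y,\alpha}=\{\phi\in\mathrm{Aff}:\ d(\phi(x),y)\le\|D\phi\|^{-\alpha}\}.
\]
There is a constant $\alpha_\omega$, the \emph{Diophantine approximation exponent}, such that for $\mu\times\mu$-almost every $(x,y)$ the set $H_{x,y,\alpha}$ is infinite if $\alpha<\alpha_\omega$ and finite if $\alpha>\alpha_\omega$. For the torus $E=\mathbb C/\mathbb Z[i]$ marked at $0$, with $\omega=dz$, an affine map fixes $0$ and lifts to a linear map that preserves $\mathbb Z^2$. So $\mathrm{Aff}=SL_2(\mathbb Z)$, and $H_{x,y,\alpha}$ is the set of integer matrices $A$ for which $Ax-y$ lies within $\|A\|^{-\alpha}$ of $\mathbb Z^2$.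

A count suggests the best possible value. A lattice has about $R^2$ elements of norm at most $R$. Discs of radius $r$ about $R^2$ points cover area at most of order $R^2r^2$, so they can cover most of $X$ only if $r$ is at least of order $R^{-1}$. Thus $\alpha_\omega\le1$, and $\alpha_\omega=1$ means that the orbit points are spread out almost as well as their number permits.

\subsection{The spectral gap}

Let $\mathrm{Aff}_0=\mathrm{Aff}^+_{\omega,0}$ be the subgroup of affine maps that fix every point of $\Sigma$; it has finite index in $\mathrm{Aff}$. It acts on the right of $G\times X$ by $(g,x)\cdot\phi=(g\,D\phi,\phi^{-1}(x))$. Let $Y$ be the quotient. The product of Haar measure and $\mu$ descends to a finite measure $\mu_Y$ on $Y$, and the action $g\cdot(h,x)=(gh,x)$ descends to a measure-preserving action of $G$ on $Y$. We obtain a unitary representation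
\[
(\pi_\omega(g)u)([h,x])=u(g^{-1}\cdot[h,x])
\]
on the space $L^2_0(Y,\mu_Y)$ of square-integrable functions of mean zero.

For $0<s<1$ let $\pi_s$ be the complementary series representation of $G$ with Casimir (Laplace) eigenvalue $(1-s^2)/4$. We recall what this means concretely. Let $\Delta=-y^2(\partial_x^2+\partial_y^2)$ be the Laplacian of the hyperbolic plane $\mathbb H=G/SO(2)$. The representation $\pi_s$ is irreducible and has a unit vector fixed by $SO(2)$. The matrix coefficient $\varphi_s$ of this vector is bi-$SO(2)$-invariant, so it is a function on $\mathbb H$ that is radial about $i$; it equals $1$ at $i$ and is an eigenfunction of $\Delta$ with eigenvalue $(1-s^2)/4$. A smooth radial eigenfunction is determined by its eigenvalue and its value at $i$, because the radial equation is a second-order ordinary differential equation with only one solution, up to scaling, that is bounded at the center. This gives the formula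
\begin{equation}\label{eq:spherical}
\varphi_s(g)=\frac1{2\pi}\int_0^{2\pi}|g\,u_\theta|^{-(1-s)}\,d\theta,\qquad u_\theta=(\cos\theta,\sin\theta),
\end{equation}
since $|g\,u_0|^{-2}=\Im(g^{-1}i)$ and $\Delta y^{\sigma}=\sigma(1-\sigma)y^\sigma$, where $\sigma=(1-s)/2$ gives $\sigma(1-\sigma)=(1-s^2)/4$. For $a_t=\operatorname{diag}(e^t,e^{-t})$ with $t\ge0$, the integrand is $e^{-(1-s)t}(\cos^2\theta+e^{-4t}\sin^2\theta)^{-(1-s)/2}$, and the second factor lies between $1$ and the integrable function $|\cos\theta|^{-(1-s)}$. So $\varphi_s(g)$ decays like $\|g\|^{-(1-s)}$.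

Let $\beta_\omega$ be the infimum of the numbers $1-s$ such that $\pi_s$ is a subrepresentation of $\pi_\omega$, with $\beta_\omega=1$ if there is no such $s$. Thus $\beta_\omega$ is the spectral gap of $\pi_\omega$, and $\pi_\omega$ is tempered (weakly contained in the regular representation of $G$) if and only if $\beta_\omega=1$. We take this equivalence as part of the setting, and we use it only to phrase Corollary~\ref{cor:main}.

Here is a heuristic that relates the two numbers. Average $f\circ\phi^{-1}$ over the affine maps with $\|D\phi\|\le R$, and suppose that this averaging operator has norm about $R^{-\beta_\omega}$ on functions of mean zero on $X$, as the decay of $\varphi_s$ suggests. The indicator function of a ball of radius $r$ about $y$ has mean of order $r^2$ and $L^2$-norm of order $r$. Its average is close to its mean when $R^{-\beta_\omega}r$ is much smaller than $r^2$, that is, when $r$ is much larger than $R^{-\beta_\omega}$; then most points $x$ have an image in the ball. One expects $\beta_\omega\le\alpha_\omega$, and one might guess that slow decay forces poor approximation, so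 that equality holds.

Call $(X,\omega)$ a \emph{regular square-tiled surface} if $\omega=p^*dz$ for a branched cover $p:X\to E$, branched over $0$, with $\Sigma=p^{-1}(0)$ in genus $1$, whose restriction to $X\setminus\Sigma$ is a normal covering. The following facts are known: $0<\beta_\omega\le\alpha_\omega\le1$; $\alpha_\omega=1$ for regular square-tiled surfaces, in particular for the torus $E$; and there are examples with $\beta_\omega$ arbitrarily close to $0$. The problem we solve is posed in \cite{JS}:

\medskip
\noindent\emph{Does there exist $(X,\omega)$ such that $\alpha_\omega\ne\beta_\omega$?}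

\subsection{Results}

The answer is yes.

\begin{theorem}\label{thm:exponent}
Let $(X,\omega)$ be as above, with $D\,\mathrm{Aff}$ a lattice. For $\mu\times\mu$-almost every $(x,y)$ the following hold.
\begin{enumerate}
\item For every $\varepsilon>0$ there is $T_0$ such that for all $T\ge T_0$ there is $\phi\in\mathrm{Aff}$ with $\|D\phi\|\le T$ and $d(\phi(x),y)\le T^{-1+\varepsilon}$.
\item The set $H_{x,y,\alpha}$ is infinite for every $\alpha<1$ and finite for every $\alpha>1$.
\end{enumerate}
Hence $\alpha_\omega=1$.
\end{theorem}

\begin{theorem}\label{thm:gap}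
For every $\delta>0$ there is a regular square-tiled surface $(X,\omega)$ of genus at least $2$ with $\alpha_\omega=1$ and $\beta_\omega<\delta$.
\end{theorem}

\begin{corollary}\label{cor:main}
We have $\alpha_\omega\ne\beta_\omega$ if and only if $\beta_\omega<1$, if and only if $\pi_\omega$ is not tempered. The supremum of $\alpha_\omega-\beta_\omega$ over all $(X,\omega)$ is $1$, and it is not attained.
\end{corollary}

The first sentence follows from Theorem~\ref{thm:exponent}, and the second from Theorem~\ref{thm:gap} and the known inequality $\beta_\omega>0$. In particular each of the known examples with $\beta_\omega<1$ answers the question, independently of Theorem~\ref{thm:gap}.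

The two theorems correspond to two places where the heuristic loses information. First, the norm of the averaging operator is the wrong quantity. We show that only finitely many eigenfunctions of a fixed averaging operator decay more slowly than the optimal rate, and that a small ball is nearly orthogonal to them: its indicator has norm of order $r$, but its component along a fixed function has size of order $r^2$, in the mean over the center. This is the content of Sections~\ref{sec:prelim}--\ref{sec:proofexp}, which prove Theorem~\ref{thm:exponent}. Second, $L^2_0(Y,\mu_Y)$ contains functions that depend only on the $G$-coordinate and carry no information about orbits on $X$. In Section~\ref{sec:gap} we make $D\,\mathrm{Aff}_0$ so small that these functions alone produce a small gap.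

\section{Balls, cones and counting}\label{sec:prelim}

We write $|\cdot|$ for the Euclidean norm on $\mathbb R^2$. Every $g\in G$ has the form $ka_tk'$ with $k,k'\in SO(2)$ and $t\ge0$, and then $\|g\|^2=e^{2t}+e^{-2t}$. The norm $\|\cdot\|$ is bi-$SO(2)$-invariant and submultiplicative, it dominates the operator norm, and $\|g^{-1}\|=\|g\|\ge\sqrt2$. Let $B(y,r)$ be the closed ball in $(X,d)$ and $\Sigma_\delta=\{x:d(x,\Sigma)<\delta\}$. Fix $\delta_0>0$ such that $\Sigma_{\delta_0}$ is a disjoint union of standard cones of radius $\delta_0$ with apexes at the points of $\Sigma$.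

\begin{lemma}\label{lem:kernel}
The kernel of $D$ is finite. Hence $\mathrm{Aff}$ is countable, and $S_R=\{\phi\in\mathrm{Aff}:\|D\phi\|\le R\}$ is finite and closed under inversion.
\end{lemma}

\begin{proof}
Fix a germ of a rightward horizontal ray issuing from a point of $\Sigma$; here we use $\Sigma\ne\emptyset$. An element of $\ker D$ is a translation in charts and sends this germ isometrically to one of the $\sum_\sigma k_\sigma$ germs of the same kind. Two elements with the same image germ agree at a point of $X^\circ$. The set of points of $X^\circ$ where two such translations agree is open and closed, so they agree everywhere. The other statements follow because $\Gamma$ is discrete and $\|g^{-1}\|=\|g\|$.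
\end{proof}

\begin{lemma}\label{lem:balls}
There is $C_0$ such that $\mu(B(y,r))\le C_0r^2$ for all $y\in X$ and $r>0$. If $y\notin\Sigma$, then $\mu(B(y,r))=\pi r^2$ for all small $r$.
\end{lemma}

\begin{proof}
The second statement is read in a chart. For the first, let $2r<\delta_0$. If $d(y,\Sigma)>r$, a shortest path from $y$ to a point of $B(y,r)$ misses $\Sigma$, so it is a straight segment. Then $B(y,r)$ is the image of a Euclidean disc of radius $r$ under a local isometry, and its area is at most $\pi r^2$. If $d(y,\sigma)\le r$ for some $\sigma\in\Sigma$, then $B(y,r)$ lies in the cone $B(\sigma,2r)$, of area $4\pi k_\sigma r^2$. If $2r\ge\delta_0$, use $\mu(X)\le4\mu(X)\delta_0^{-2}r^2$.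
\end{proof}

For $x\in\Sigma_{\delta_0}\setminus\Sigma$ let $v(x)\in\mathbb R^2$ be the integral of $\omega$ along the radius from the apex of the cone to $x$, so that $|v(x)|=d(x,\Sigma)$. An affine map $\phi$ sends this radius to a straight segment that starts at a point of $\Sigma$ and has displacement $D\phi\,v(x)$. If its length is less than $\delta_0$, the segment is again a radius. Therefore
\begin{equation}\label{eq:radial}
v(\phi x)=D\phi\,v(x)\qquad\text{whenever } 0<\|D\phi\|\,d(x,\Sigma)<\delta_0 .
\end{equation}

Finally, the hyperbolic lattice point theorem \cite{LP,DRS,EM} states that, for the lattice $\Gamma$,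
\begin{equation}\label{eq:count}
\#\{\gamma\in\Gamma:\|\gamma\|\le R\}\sim c\,R^2\qquad(R\to\infty)
\end{equation}
for some $c>0$. The exponent is that of a hyperbolic disc: $ka_tk'$ moves $i$ by the distance $2t$, and the disc of radius $2t$ has area $2\pi(\cosh 2t-1)=\pi(\|a_t\|^2-2)$.

\section{Averaging operators and the case of the torus}\label{sec:kappa}

For $\phi\in\mathrm{Aff}$ let $U_\phi f=f\circ\phi^{-1}$. This is a unitary representation of $\mathrm{Aff}$ on $L^2(X)=L^2(X,\mu)$, and it preserves the subspace $L^2_0(X)$ of functions of mean zero. Let $m$ be a finitely supported probability measure on $\mathrm{Aff}$ that is symmetric, $m(\phi^{-1})=m(\phi)$. The operator $U(m)=\sum_\phi m(\phi)U_\phi$ is self-adjoint and has norm at most $1$. The quantity that controls it is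
\[
\kappa(m)=\sup_{|v|=1}\ \sum_\phi m(\phi)\,|D\phi\,v|^{-1},
\]
which is small when every unit vector is expanded by most of the matrices. Let $J$ be the rotation by $\pi/2$ and write $A^{-t}=(A^t)^{-1}$. For $A\in G$ we have $A^{-t}=JAJ^{-1}$ and $A^t=JA^{-1}J^{-1}$. With the symmetry of $m$ this gives, for every $v\ne0$,
\begin{equation}\label{eq:four}
\sum_\phi m(\phi)\,\frac{|v|}{|M_\phi v|}\le\kappa(m)\qquad\text{for each choice } M_\phi=D\phi,\ D\phi^{-1},\ D\phi^{t},\ D\phi^{-t}.
\end{equation}

\begin{example}[The torus]\label{ex:torus}
Let $X=E=\mathbb R^2/\mathbb Z^2$. We claim that $U(m)$ has norm at most $\kappa(m)$ on $L^2_0(E)$. The characters $e_\xi(x)=e^{2\pi i\,\xi\cdot x}$, $\xi\in\mathbb Z^2\setminus\{0\}$, form an orthonormal basis of $L^2_0(E)$, and $U_Ae_\xi=e_{A^{-t}\xi}$. For unit vectors $f,g\in L^2_0(E)$ with Fourier coefficients $\hat f,\hat g$,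
\[
\langle U_Af,g\rangle=\sum_{\xi\neq0}\hat f(\xi)\,\overline{\hat g(\xi')},\qquad \xi'=A^{-t}\xi .
\]
Apply the inequality $|ab|\le\frac12(w|a|^2+w^{-1}|b|^2)$ to each term, with the weight $w=|\xi|/|\xi'|$. Since $\xi\mapsto\xi'$ is a bijection with inverse $\xi'\mapsto A^t\xi'$,
\[
|\langle U_Af,g\rangle|\le\frac12\sum_{\xi\ne0}\frac{|\xi|}{|A^{-t}\xi|}\,|\hat f(\xi)|^2+\frac12\sum_{\xi'\ne0}\frac{|\xi'|}{|A^{t}\xi'|}\,|\hat g(\xi')|^2 .
\]
Average over $A$ and use \eqref{eq:four}: $|\langle U(m)f,g\rangle|\le\frac12\kappa(m)+\frac12\kappa(m)=\kappa(m)$.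
\end{example}

Two features of this computation matter later. The weight depends only on the matrix and on the \emph{direction} of the frequency. And the argument uses only that the group acts linearly on a set of nonzero vectors, so by \eqref{eq:radial} it also works near $\Sigma$, with position vectors in place of frequencies.

The bound is useless for a single matrix and its inverse: if $D\phi$ has an eigenvalue $\lambda>1$ and $m=\frac12(\delta_\phi+\delta_{\phi^{-1}})$, an eigenvector gives $\kappa(m)\ge\frac12(\lambda+\lambda^{-1})>1$. It becomes strong when the contracting directions of the matrices are spread over the circle, as they are in a large ball of a lattice.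

\begin{lemma}\label{lem:kappa}
Let $m_R$ be the uniform probability measure on $S_R$. There is $C$ such that $\kappa(m_R)\le C\,R^{-1}(1+\log R)$ for all large $R$.
\end{lemma}

\begin{proof}
We compare the sum over $\Gamma$ with an integral over $G$, where rotation invariance removes the supremum over $v$. Let $\Omega$ be a compact neighborhood of $1$ in $G$ with $\Omega^{-1}\Omega\cap\Gamma=\{1\}$. The sets $\Omega\gamma$, $\gamma\in\Gamma$, are disjoint, since $w\gamma=w'\gamma'$ gives $\gamma'\gamma^{-1}=w'^{-1}w$, and they all have the Haar measure $\operatorname{vol}\Omega$. Let $C_1=\max_{w\in\Omega}\|w\|$. For $w\in\Omega$ we have $|\gamma v|^{-1}\le C_1|w\gamma v|^{-1}$ and $\|w\gamma\|\le C_1\|\gamma\|$. Hence for $|v|=1$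
\[
\sum_{\|\gamma\|\le R}|\gamma v|^{-1}\le\frac{C_1}{\operatorname{vol}\Omega}\,I(C_1R),\qquad I(\rho)=\int_{\|g\|\le\rho}|gv|^{-1}\,dg .
\]
In the coordinates $g=ka_tk'$, Haar measure is a constant multiple of $\sinh2t\,dk\,dt\,dk'$. Integration over $k$ and $k'$ replaces $|gv|^{-1}$ by
\[
\Xi(t)=\frac1{2\pi}\int_0^{2\pi}(e^{2t}\cos^2\theta+e^{-2t}\sin^2\theta)^{-1/2}\,d\theta ,
\]
which is formula \eqref{eq:spherical} at $s=0$. We claim that $\Xi(t)\le2(1+t)e^{-t}$. Let $\ell$ be the distance from $\theta$ to $\pi/2+\pi\mathbb Z$, so that $2\ell/\pi\le|\cos\theta|\le\ell$. The set where $|\cos\theta|\le e^{-2t}$ has measure at most $2\pi e^{-2t}$, and the integrand is at most $e^t$; this part contributes at most $e^{-t}$ to $\Xi(t)$. On the complement $\ell\geq e^{-2t}$, and the integrand is at most $e^{-t}/|\cos\theta|\le\pi e^{-t}/(2\ell)$; this part contributes at most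
\[
\frac{4}{2\pi}\int_{e^{-2t}}^{\pi/2}\frac{\pi e^{-t}}{2\ell}\,d\ell=\bigl(2t+\log(\pi/2)\bigr)e^{-t}\le(1+2t)e^{-t}.
\]
This proves the claim. Since $\|g\|\le\rho$ implies $e^t\le\rho$, and $2\sinh 2t\le e^{2t}$, the integral $I(\rho)$ is at most a constant times $\int_0^{\log\rho}(1+t)e^t\,dt=\rho\log\rho$. Each $\gamma\in\Gamma$ has $|\ker D|$ preimages in $\mathrm{Aff}$, so $\sum_\phi m_R(\phi)|D\phi\,v|^{-1}$ is the sum above divided by $\#\{\gamma\in\Gamma:\|\gamma\|\le R\}$. By \eqref{eq:count} this number is at least $\frac c2R^2$ for large $R$.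
\end{proof}

\section{The essential norm}\label{sec:essential}

On a general surface there are no characters, and we do not try to bound the norm of $U(m)$ on $L^2_0(X)$. We prove instead that the bound of Example~\ref{ex:torus} holds outside a finite-dimensional space.

\begin{proposition}\label{prop:essential}
Let $m$ be a finitely supported symmetric probability measure on $\mathrm{Aff}$. If $f_k,g_k$ are unit vectors in $L^2(X)$ that converge weakly to $0$, then
\[
\limsup_{k\to\infty}|\langle U(m)f_k,g_k\rangle|\le\kappa(m).
\]
Consequently, for every $\rho>\kappa(m)$ the spectral projection of $U(m)$ to $\{|\lambda|>\rho\}$ has finite rank.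
\end{proposition}

The second statement says that $U(m)$ is within $\rho$ of a finite-rank operator, so its essential norm (the distance to the compact operators) is at most $\kappa(m)$. The reason to expect the first statement is that unit vectors converge weakly to $0$ by oscillating or concentrating at smaller and smaller scales, and at small scales $X^\circ$ looks like the plane. We need a substitute for $|\hat f(\xi)|^2$ that is local on $X^\circ$ and remembers the direction of the frequency. H-measures are exactly this.

\subsection{H-measures}

Let $\hat h(\xi)=(2\pi)^{-1}\int h(z)e^{-i\xi\cdot z}\,dz$, so that the Fourier transform is unitary on $L^2(\mathbb R^2)$.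

\begin{theorem}[Tartar \cite{Tartar}, G\'erard \cite{Gerard}]\label{thm:H}
Let $u_k=(u_{k,1},\dots,u_{k,p})$ converge weakly to $0$ in $L^2(\mathbb R^2;\mathbb C^p)$. Along a subsequence there are complex Radon measures $\nu_{ij}$ on $\mathbb R^2\times S^1$, forming a Hermitian nonnegative matrix, such that for all $\chi_1,\chi_2\in C_c(\mathbb R^2)$ and $\psi\in C(S^1)$
\begin{equation}\label{eq:H}
\lim_{k\to\infty}\int\widehat{\chi_1u_{k,i}}(\xi)\;\overline{\widehat{\chi_2u_{k,j}}(\xi)}\;\psi(\xi/|\xi|)\,d\xi=\int\chi_1(z)\overline{\chi_2(z)}\,\psi(\theta)\,d\nu_{ij}(z,\theta).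
\end{equation}
\end{theorem}

Nonnegativity means that $\sum_{i,j} c_i\overline{c_j}\,\nu_{ij}$ is a nonnegative measure for each $c\in\mathbb C^p$. Two scalar examples show what is recorded. For the oscillating sequence $u_k(z)=u(z)e^{ik\xi_0\cdot z}$, the transform of $\chi u_k$ is that of $\chi u$ shifted by $k\xi_0$, and the H-measure is $|u|^2dz\otimes\delta_{\xi_0/|\xi_0|}$. For the concentrating sequence $u_k(z)=ku(kz)$, we have $\|\chi u_k-\chi(0)u_k\|\to0$ and $\hat u_k(\xi)=k^{-1}\hat u(\xi/k)$, and the H-measure is $\delta_0$ times the image of $|\hat u|^2d\xi$ under $\xi\mapsto\xi/|\xi|$.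

We need four consequences.

\emph{Gluing.} Let $u_k$ converge weakly to $0$ in $L^2(X;\mathbb C^p)$. Cover $X^\circ$ by countably many open sets that are mapped to discs by charts. In each chart, extend the restriction of $u_k$ by zero and apply Theorem~\ref{thm:H}; a diagonal argument gives one subsequence for all charts. On a component of an overlap the transition map is a translation by some $b$, which multiplies both transforms in \eqref{eq:H} by $e^{-i\xi\cdot b}$ and leaves the left side unchanged. The products $\chi_1\overline{\chi_2}\,\psi$ determine a Radon measure, so the measures agree on overlaps and define a Hermitian nonnegative matrix $(\nu_{ij})$ on $X^\circ\times S^1$. Formula \eqref{eq:H} holds for $\chi_1,\chi_2$ supported in one chart disc.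

\emph{Mass.} Take $\psi=1$ and $\chi_2=1$ on the support of $\chi_1$. Plancherel's formula and a partition of unity give, for $\chi\in C_c(X^\circ)$,
\begin{equation}\label{eq:mass}
\lim_{k\to\infty}\int_X\chi\,u_{k,i}\,\overline{u_{k,j}}\,d\mu=\int\chi\,d\nu_{ij}.
\end{equation}

\emph{Off-diagonal entries.} For every continuous $w>0$ on $X^\circ\times S^1$, the total variation satisfies
\begin{equation}\label{eq:offdiag}
|\nu_{ij}|\le\tfrac12\bigl(w\,\nu_{ii}+w^{-1}\nu_{jj}\bigr).
\end{equation}
Indeed, nonnegativity gives $|\nu_{ij}(Z)|^2\le\nu_{ii}(Z)\nu_{jj}(Z)$ for relatively compact Borel sets $Z$, so $\nu_{ii},\nu_{ij},\nu_{jj}$ have densities $n_{ii},n_{ij},n_{jj}$ with respect to $\nu_{ii}+\nu_{jj}$. Testing with countably many vectors $c$ shows that the $2\times 2$ matrix of densities is nonnegative almost everywhere, so $|n_{ij}|\le\sqrt{n_{ii}n_{jj}}\le\frac12(wn_{ii}+w^{-1}n_{jj})$.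

\emph{Transport.} Let $\phi\in\mathrm{Aff}$ and $A=D\phi$. Suppose that $f_k$ has H-measure $\nu_f$ and that $U_\phi f_k$ has H-measure $\nu_\phi$. Then $\nu_\phi$ is the image of $\nu_f$ under the homeomorphism
\begin{equation}\label{eq:transport}
(x,\theta)\longmapsto\bigl(\phi x,\ A^{-t}\theta/|A^{-t}\theta|\bigr)
\end{equation}
of $X^\circ\times S^1$. This replaces the rule $U_Ae_\xi=e_{A^{-t}\xi}$. To prove it, let $\chi_1,\chi_2$ be supported in a disc so small that its preimage under $\phi$ lies in a chart disc. In charts $\phi(z)=Az+b$. Let $h_l$ be the chart expression of $(\chi_l\circ\phi)f_k$. Then $\chi_l\,U_\phi f_k$ has the expression $h_l(A^{-1}(z-b))$, whose Fourier transform is $e^{-i\xi\cdot b}\,\hat h_l(A^t\xi)$ because $\det A=1$. The substitution $\eta=A^t\xi$ turns the integral on the left of \eqref{eq:H} for $U_\phi f_k$ into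
\[
\int\hat h_1(\eta)\,\overline{\hat h_2(\eta)}\;\psi\bigl(A^{-t}\eta/|A^{-t}\eta|\bigr)\,d\eta ,
\]
and this converges to $\int(\chi_1\overline{\chi_2})(\phi x)\,\psi(A^{-t}\theta/|A^{-t}\theta|)\,d\nu_f(x,\theta)$.

\subsection{Proof of Proposition~\ref{prop:essential}}

Write $\kappa=\kappa(m)$ and let $L=\max\{\|D\phi\|:\phi\in\operatorname{supp}m\}$. Pass to a subsequence that realizes the upper limit, and then to a further one along which the weakly null vector $\bigl((U_\phi f_k)_{\phi\in\operatorname{supp}m},f_k,g_k\bigr)$ has an H-measure on $X^\circ\times S^1$. Let $\nu_\phi,\nu_f,\nu_g$ be its diagonal entries and $\nu_{\phi,g}$ the entry that pairs $U_\phi f_k$ with $g_k$. By \eqref{eq:mass}, the total masses $a$ of $\nu_f$ and $b$ of $\nu_g$ are at most $1$. They can be smaller than $1$: mass that concentrates at $\Sigma$ is invisible to the H-measure, and it must be treated separately. So let $\chi_\delta(x)=\max(0,\min(1,2-d(x,\Sigma)/\delta))$. This function equals $1$ on $\Sigma_\delta$ and $0$ off $\Sigma_{2\delta}$, and $1-\chi_\delta\in C_c(X^\circ)$ increases to $1$ on $X^\circ$ as $\delta\downarrow0$.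 For $2L\delta<\delta_0$ split
\[
\langle U_\phi f_k,g_k\rangle=\int(1-\chi_\delta)\,U_\phi f_k\,\overline{g_k}\,d\mu+\int\chi_\delta\,U_\phi f_k\,\overline{g_k}\,d\mu=:\mathrm I_{\phi,k}+\mathrm{II}_{\phi,k}.
\]

\emph{Away from $\Sigma$.} Let $A=D\phi$. By \eqref{eq:mass}, $\mathrm I_{\phi,k}\to\int(1-\chi_\delta)\,d\nu_{\phi,g}$. Apply \eqref{eq:offdiag} with $w(y,\theta')=|A^t\theta'|$. At the point $\theta'=A^{-t}\theta/|A^{-t}\theta|$ this weight equals $|A^{-t}\theta|^{-1}$, which is the weight of Example~\ref{ex:torus}. By \eqref{eq:transport}, $\int w\,d\nu_\phi=\int|A^{-t}\theta|^{-1}d\nu_f$. Summing over $\phi$ and using \eqref{eq:four},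
\[
\lim_k\sum_\phi m(\phi)|\mathrm I_{\phi,k}|\le\frac12\int\sum_\phi \frac{m(\phi)}{|D\phi^{-t}\theta|}\,d\nu_f+\frac12\int\sum_\phi\frac{m(\phi)}{|D\phi^{t}\theta|}\,d\nu_g\le\frac\kappa2\,(a+b).
\]

\emph{Near $\Sigma$.} Let $x\in\Sigma_{2\delta}\setminus\Sigma$ and $x'=\phi^{-1}x$. Since $\|A^{-1}\|\le L$, formula \eqref{eq:radial} gives $v(x')=A^{-1}v(x)$ and $x'\in\Sigma_{2L\delta}$. Use the weight $w=|v(x')|/|v(x)|$, which equals $|v(x')|/|Av(x')|$ and has inverse $|v(x)|/|A^{-1}v(x)|$. From $|f_k(x')g_k(x)|\le\frac12(w|f_k(x')|^2+w^{-1}|g_k(x)|^2)$ and the invariance of $\mu$ under $\phi$,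
\[
|\mathrm{II}_{\phi,k}|\le\frac12\int_{\Sigma_{2L\delta}}\frac{|v(x')|}{|A\,v(x')|}\,|f_k(x')|^2\,d\mu(x')+\frac12\int_{\Sigma_{2\delta}}\frac{|v(x)|}{|A^{-1}v(x)|}\,|g_k(x)|^2\,d\mu(x).
\]
In the first integral we enlarged the domain from $\phi^{-1}\Sigma_{2\delta}$ to $\Sigma_{2L\delta}$, so that it no longer depends on $\phi$. By \eqref{eq:four},
\[
\sum_\phi m(\phi)|\mathrm{II}_{\phi,k}|\le\frac\kappa2\int_{\Sigma_{2L\delta}}|f_k|^2\,d\mu+\frac\kappa2\int_{\Sigma_{2\delta}}|g_k|^2\,d\mu .
\]
Put $a_\delta=\int(1-\chi_{2L\delta})\,d\nu_f$ and $b_\delta=\int(1-\chi_{2\delta})\,d\nu_g$. Since $\|f_k\|=1$, formula \eqref{eq:mass} gives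
\[
\int_{\Sigma_{2L\delta}}|f_k|^2\,d\mu\le\int\chi_{2L\delta}|f_k|^2\,d\mu=1-\int(1-\chi_{2L\delta})|f_k|^2\,d\mu\longrightarrow1-a_\delta ,
\]
and the same lines with $g_k$ and $\chi_{2\delta}$ give the limit $1-b_\delta$.

\emph{Sum.} For every small $\delta$ the upper limit of $|\langle U(m)f_k,g_k\rangle|$ is at most $\frac\kappa2(a+b)+\frac\kappa2(1-a_\delta)+\frac\kappa2(1-b_\delta)$. By monotone convergence $a_\delta\to a$ and $b_\delta\to b$ as $\delta\downarrow0$, and the bound tends to $\kappa$.

\emph{Finite rank.} Suppose that the projection to $\{|\lambda|>\rho\}$ has infinite rank, and let $f_k$ be an orthonormal sequence in its range. Then $f_k$ and $U(m)f_k$ converge weakly to $0$, and $\|U(m)f_k\|\ge\rho$. The unit vectors $g_k=U(m)f_k/\|U(m)f_k\|$ converge weakly to $0$, and $\langle U(m)f_k,g_k\rangle=\|U(m)f_k\|\ge\rho>\kappa$. This contradicts the first statement. \qed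

\section{The exponent equals one}\label{sec:proofexp}

Proposition~\ref{prop:essential} leaves finitely many exceptional eigenvalues, on whose size it gives no information. We only need them to have modulus less than $1$, and this follows from ergodicity.

\begin{lemma}\label{lem:ergodic}
If $\phi\in\mathrm{Aff}$ has hyperbolic derivative, then every $f\in L^2(X)$ with $U_\phi f=f$ is constant.
\end{lemma}

\begin{proof}
Let $D\phi\,e=\lambda e$ with $e\neq0$ and $0<|\lambda|<1$. Let $h_t$ be the flow that is $z\mapsto z+te$ in charts. It is defined for all $t$ outside the finitely many trajectories that run into or out of $\Sigma$, a null set, and it preserves $\mu$. The unitary group $V_tf=f\circ h_{-t}$ is strongly continuous, because $d(h_{-t}x,x)\le|t||e|$ and the continuous functions on $X$ are uniformly continuous and dense in $L^2(X)$. From $\phi h_t\phi^{-1}=h_{\lambda t}$ we get $U_\phi V_tU_\phi^{-1}=V_{\lambda t}$. If $U_\phi f=f$, then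
\[
\|V_tf-f\|=\|U_\phi^n(V_tf-f)\|=\|V_{\lambda^nt}f-f\|\longrightarrow0\qquad(n\to\infty),
\]
so $V_tf=f$ for all $t$. The map $\phi^{-1}$ also fixes $f$ and contracts the other eigendirection, so $f$ is invariant under the flow in that direction as well. In each chart the distributional derivatives of $f$ in two independent directions vanish. Hence $f$ is almost everywhere equal to a locally constant function on the connected set $X^\circ$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exponent}]
\emph{Part (1).} One would like to apply Proposition~\ref{prop:essential} to $m_R$ and let $R\to\infty$, but then the exceptional space changes with $R$, and its dimension is not controlled. We fix one large $R$ and use the powers of the operator $U(m_R)$, which all have the same exceptional space. The price is the factor $C(1+\log R)$ of Lemma~\ref{lem:kappa}, paid at each step; it is at most $R^\varepsilon$ once $R$ is large.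

Fix $0<\varepsilon<1/8$. A lattice in $SL_2(\mathbb R)$ contains hyperbolic elements. Choose $R\geq 2$ so large that $S_R$ contains an element with hyperbolic derivative and $m=m_R$ satisfies $\kappa(m)\le R^{-1+\varepsilon}$. Let $\mathcal T=U(m)$ and $\rho=R^{-1+2\varepsilon}$, so that $\kappa(m)<\rho<1$. Let $P$ be the spectral projection of the restriction of $\mathcal T$ to $L^2_0(X)$ for the set $\{|\lambda|>\rho\}$. It has finite rank by Proposition~\ref{prop:essential}. Let $f_1,\dots,f_l$ be an orthonormal basis of its range, and let $\tau=\|\mathcal TP\|$.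

We claim that $\tau<1$. The operator $\mathcal TP$ is self-adjoint of finite rank and has norm at most $1$. If $\tau=1$, then $\mathcal Tf=\pm f$ for a unit vector $f\in L^2_0(X)$. An average of unit vectors in a Hilbert space has norm $1$ only if the vectors coincide, so $U_\phi f$ is the same for all $\phi\in S_R$. The identity lies in $S_R$, so $U_\phi f=f$ for all $\phi\in S_R$. By Lemma~\ref{lem:ergodic}, $f$ is constant, hence $0$, which is absurd.

Let $r_n=R^{-(1-3\varepsilon)n}$, let $b_y$ be the indicator function of $B(y,r_n)$, and let $\bar b_y=\mu(B(y,r_n))/\mu(X)$ be its mean. The convolution power $m^{*n}$ is symmetric and $\mathcal T^n=U(m^{*n})$, so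
\[
N_n(x,y):=\sum_\phi m^{*n}(\phi)\,1[d(\phi x,y)\le r_n]=(\mathcal T^nb_y)(x).
\]
We must show that $N_n(x,y)>0$. The function $b_y-\bar b_y$ lies in $L^2_0(X)$ and has norm at most $\|b_y\|$, and $\mathcal T$ fixes constants. Decomposing along $P$ and $1-P$, on whose ranges $\mathcal T$ has norm at most $\tau$ and $\rho$, we get
\begin{equation}\label{eq:split}
\|\mathcal T^nb_y-\bar b_y\|^2\le\tau^{2n}\|P(b_y-\bar b_y)\|^2+\rho^{2n}\|b_y\|^2 .
\end{equation}
Integrate over $y$. For the second term, Lemma~\ref{lem:balls} gives $\|b_y\|^2\le C_0r_n^2$, and $\rho^n=R^{-\varepsilon n}r_n$ by the choice of $r_n$; so this term contributes at most $C_0\mu(X)R^{-2\varepsilon n}r_n^4$.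

For the first term the bound $\|b_y\|^2\le C_0r_n^2$ would be too weak, since $\tau$ may be close to $1$. The functions $f_j$ are not known to be bounded, so we estimate $\langle b_y,f_j\rangle$ in the mean over $y$. Let $K_r$ be the integral operator on $L^2(X)$ with the symmetric kernel $1[d(x,y)\le r]$. Schur's test says that an operator with a symmetric nonnegative kernel $k$ has norm at most $\sup_y\int k(x,y)\,d\mu(x)$, so $\|K_r\|\le C_0r^2$. Since $f_j$ has mean zero, $\langle b_y-\bar b_y,f_j\rangle=\langle b_y,f_j\rangle=(K_{r_n}\overline{f_j})(y)$. Therefore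
\[
\int\|P(b_y-\bar b_y)\|^2\,d\mu(y)=\sum_{j=1}^l\|K_{r_n}\overline{f_j}\|^2\le l\,C_0^2\,r_n^4 .
\]
Together with \eqref{eq:split} this gives
\[
\iint|N_n(x,y)-\bar b_y|^2\,d\mu(x)\,d\mu(y)\le C'\bigl(\tau^{2n}+R^{-2\varepsilon n}\bigr)r_n^4
\]
with $C'$ independent of $n$. Both geometric series converge, so $\sum_nr_n^{-4}|N_n-\bar b_y|^2$ is integrable, and $r_n^{-2}|N_n(x,y)-\bar b_y|\to0$ for almost every $(x,y)$. For $y\notin\Sigma$ we have $r_n^{-2}\,\bar b_y=\pi/\mu(X)$ for large $n$. Hence for almost every $(x,y)$ there is $n_0$ such that $N_n(x,y)>0$ for all $n\ge n_0$. For such $n$ there is a product $\phi$ of $n$ elements of $S_R$ with $d(\phi x,y)\le r_n$, and $\|D\phi\|\le R^n$ by submultiplicativity.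

Let $T\ge R^{n_0}$ with $T^\varepsilon\ge R$, and choose $n$ with $R^n\le T<R^{n+1}$. Then $\|D\phi\|\le T$ and
\[
d(\phi x,y)\le(T/R)^{-(1-3\varepsilon)}\le R\,T^{-(1-3\varepsilon)}\le T^{-(1-4\varepsilon)}.
\]
Let $\varepsilon$ run through a sequence tending to $0$ and intersect the sets of full measure. This proves (1).

\emph{Part (2), $\alpha>1$.} Since $\|D\phi\|\ge1$, the set $H_{x,y,\alpha}$ decreases as $\alpha$ increases, so it suffices to treat the values $\alpha=1+1/j$. By Lemma~\ref{lem:balls} and Fubini's theorem,
\[
(\mu\times\mu)\{(x,y):d(\phi x,y)\le\|D\phi\|^{-\alpha}\}\le C_0\,\mu(X)\,\|D\phi\|^{-2\alpha}.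
\]
By Lemma~\ref{lem:kernel} and \eqref{eq:count} there are $O(4^k)$ maps with $2^k\le\|D\phi\|<2^{k+1}$, so $\sum_\phi\|D\phi\|^{-2\alpha}$ is bounded by a multiple of $\sum_k4^{k(1-\alpha)}<\infty$. By the Borel--Cantelli lemma, almost every $(x,y)$ lies in only finitely many of these sets.

\emph{Part (2), $\alpha<1$.} By monotonicity we may take $0<\alpha<1$. Discard the union of the graphs of the countably many maps $\phi\in\mathrm{Aff}$, a null set. By (1) with $\varepsilon=1-\alpha$, for all large $T$ there is $\phi_T$ with $d(\phi_Tx,y)\le T^{-\alpha}\le\|D\phi_T\|^{-\alpha}$, so $\phi_T\in H_{x,y,\alpha}$. If $H_{x,y,\alpha}$ were finite, one map $\phi$ would equal $\phi_T$ for arbitrarily large $T$, and then $\phi x=y$, which we have excluded.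
\end{proof}

\begin{remark}
The lattice assumption enters through \eqref{eq:count} and through the hyperbolic element. The lower bound in \eqref{eq:count} is what produces the value $1$: for a cyclic group generated by one map $\phi$ with hyperbolic derivative, $\sum_n\|D\phi^n\|^{-2\alpha}$ converges for every $\alpha>0$, so by the Borel--Cantelli argument only finitely many powers satisfy the inequality. The assumption $\Sigma\ne\emptyset$ enters through Lemma~\ref{lem:kernel}; on an unmarked torus a translation would carry $x$ to $y$ exactly. A null set must be excluded: on $E$ a rational point $x$ has a finite orbit, so $H_{x,y,\alpha}$ is finite for all $\alpha>0$ and all $y$ outside the orbit.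
\end{remark}

\section{Square-tiled surfaces with small spectral gap}\label{sec:gap}

By Theorem~\ref{thm:exponent}, only the inequality $\beta_\omega<\delta$ remains to be arranged. We show that a small Laplace eigenvalue of $\Gamma'\backslash\mathbb H$ bounds $\beta_\omega$ when $D\,\mathrm{Aff}_0\subset\Gamma'$, that finite-index subgroups $\Gamma'$ of $SL_2(\mathbb Z)$ with small eigenvalues exist, and that each such $\Gamma'$ contains $D\,\mathrm{Aff}_0$ for a suitable surface.

\subsection{Functions of the $G$-coordinate}

\begin{lemma}\label{lem:base}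
Let $\Gamma'$ be a lattice in $G$ that contains $D\,\mathrm{Aff}_0$. If $\Delta$ has the eigenvalue $(1-s^2)/4$ in $L^2(\Gamma'\backslash\mathbb H)$ with $0<s<1$, then $\beta_\omega\le1-s$.
\end{lemma}

\begin{proof}
The map $Y\to G/\Gamma'$, $[g,x]\mapsto g\Gamma'$, is well defined because $D\phi\in\Gamma'$ for $\phi\in\mathrm{Aff}_0$. It is $G$-equivariant, so it sends $\mu_Y$ to a nonzero finite invariant measure, which is a multiple of the Haar measure of $G/\Gamma'$. Pullback embeds the representation $\pi$ of $G$ on $L^2_0(G/\Gamma')$ into $\pi_\omega$.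

Let $F$ be an eigenfunction and put $u(g\Gamma')=F(g^{-1}i)$. Then $u$ is square-integrable and fixed by $SO(2)$, and it has mean zero because $F$ is orthogonal to the constants. Normalize $\|u\|=1$. For fixed $g$, the average of $F(g^{-1}kz)$ over $k\in SO(2)$ is a smooth radial eigenfunction of $z$ with value $F(g^{-1}i)$ at $i$, so at $z=hi$ it equals $\varphi_s(h)F(g^{-1}i)$. Since $u$ is fixed by $SO(2)$,
\[
\langle\pi(h)u,u\rangle=\int_{SO(2)}\langle\pi(kh)u,u\rangle\,dk=\int_{G/\Gamma'}\int_{SO(2)}F(g^{-1}khi)\,dk\;\overline{F(g^{-1}i)}\,dg=\varphi_s(h).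
\]
If cyclic vectors $u,u'$ of two unitary representations $\pi,\pi'$ have the same matrix coefficient, then $\sum c_j\pi(g_j)u\mapsto\sum c_j\pi'(g_j)u'$ is isometric and extends to an equivalence. So $u$ generates a copy of $\pi_s$.
\end{proof}

\subsection{Small eigenvalues on cyclic covers}

\begin{lemma}\label{lem:small}
For every $\eta>0$ there is a finite-index subgroup $\Gamma'\le SL_2(\mathbb Z)$ such that $\Gamma'\backslash\mathbb H$ has a Laplace eigenvalue in $(0,\eta]$.
\end{lemma}

\begin{proof}
A long cyclic cover carries a function that turns slowly once around the cover. To build one we need a subgroup that surjects onto $\mathbb Z$ with the cusp in the kernel, so that the rate of turning is bounded.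

We may assume $\eta<1/4$. The group $PSL_2(\mathbb Z)$ is a free product $\mathbb Z/2*\mathbb Z/3$, generated by elements $S$ and $ST$ of orders $2$ and $3$, where $T(z)=z+1$. Its commutator subgroup $\overline\Gamma_1$ is the kernel of the map to $\mathbb Z/2\times\mathbb Z/3$ and has index $6$. It is torsion-free, since every torsion element is conjugate into a factor. The image of $T=S^{-1}\cdot ST$ has order $6$, so $M=\overline\Gamma_1\backslash\mathbb H$ has one cusp. Its area is $6\cdot\pi/3=2\pi$, so its Euler characteristic is $-1$, and $M$ is a once-punctured torus. Let $\overline M$ be the closed torus obtained by filling in the puncture, and let $\Gamma_1\le SL_2(\mathbb Z)$ be the preimage of $\overline\Gamma_1$. Let $\chi$ be the composition of $\Gamma_1\to\pi_1(M)\to\pi_1(\overline M)\cong\mathbb Z^2$ with a surjection onto $\mathbb Z$.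

By de Rham's theorem there is a smooth closed $1$-form $\vartheta_0$ on $\overline M$ with periods $\chi$. On a disc about the puncture $\vartheta_0=dh$. Subtracting $d(\varrho h)$, where $\varrho$ is a cutoff supported in the disc and equal to $1$ near the puncture, we obtain a form $\vartheta$ with the same periods and with compact support in $M$. So $|\vartheta|\le C$ in the hyperbolic metric. Integrating the pullback of $\vartheta$ gives a smooth function $\Theta:\mathbb H\to\mathbb R$ with $\Theta(\gamma z)=\Theta(z)+\chi(\gamma)$ for $\gamma\in\Gamma_1$ and $|d\Theta|\le C$.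

Let $n\ge2$, $\Gamma_n=\chi^{-1}(n\mathbb Z)$ and $M_n=\Gamma_n\backslash\mathbb H$, an $n$-fold cyclic cover of $M$. The function $f=e^{2\pi i\Theta/n}$ descends to $M_n$. An element $\gamma_0$ with $\chi(\gamma_0)=1$ acts on $M_n$ as an isometry with $f\circ\gamma_0=e^{2\pi i/n}f$, so $\int_{M_n}f=0$. We have $|f|=1$, and $df$ has compact support with $|df|\le2\pi C/n$. So $f$ and $\Delta f$ are square-integrable, $f$ lies in the domain of the self-adjoint Laplacian of the complete surface $M_n$, and
\[
\langle\Delta f,f\rangle=\int_{M_n}|df|^2\le(2\pi C/n)^2\,\|f\|^2 .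
\]
Take $n$ with $(2\pi C/n)^2\le\eta$. Then the spectrum of $\Delta$ on $L^2_0(M_n)$ meets $[0,\eta]$. On a hyperbolic surface of finite area the continuous spectrum is contained in $[1/4,\infty)$, the spectrum below $1/4$ consists of eigenvalues, and $0$ is a simple eigenvalue, with constant eigenfunctions. Hence there is an eigenvalue in $(0,\eta]$, and $\Gamma'=\Gamma_n$ works.
\end{proof}

\subsection{Prescribing an upper bound for $D\,\mathrm{Aff}_0$}

Let $E^\circ=E\setminus\{0\}$, and let $F=\pi_1(E^\circ)$ with base point the center of the unit square. It is free on the horizontal loop $a$ and the vertical loop $b$, and $c=aba^{-1}b^{-1}$ is freely homotopic to a small loop around the puncture. A regular square-tiled surface is given by a finite quotient $Q=F/N$, and affine maps induce automorphisms of $F$ that preserve $N$. We have no arithmetic information on the group $\Gamma'$ of Lemma~\ref{lem:small}, so we need to detect membership in an arbitrary finite-index subgroup through a finite quotient of $F$. The following theorem does this.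

\begin{theorem}[Asada \cite{Asada}; see \cite{BER} for a group-theoretic proof]\label{thm:asada}
Let $F$ be free of rank $2$. Every finite-index subgroup of $\operatorname{Aut}(F)$ contains the kernel of $\operatorname{Aut}(F)\to\operatorname{Aut}(F/N_0)$ for some finite-index characteristic subgroup $N_0\le F$.
\end{theorem}

A subgroup is characteristic if every automorphism preserves it. The theorem applies to automorphisms that act \emph{trivially} on $F/N_0$. Preserving a subgroup is not enough: for a characteristic subgroup, every element of $SL_2(\mathbb Z)$ lifts to the cover. What we can use is that elements of $\mathrm{Aff}_0$ fix $\Sigma$ pointwise. We will see that $\Sigma$ is the coset space $Q/\langle\bar c\rangle$, where $\bar c$ is the image of $c$, and that such a map induces an automorphism $\bar\Phi$ of $Q$ with $\bar\Phi(q)\in q\langle\bar c\rangle$ for all $q$. This does not force $\bar\Phi=\mathrm{id}$ in general. If $Q$ is the quaternion group, with $a\mapsto i$ and $b\mapsto j$, then $\bar c=-1$, and conjugation by $j$ sends each $q$ to $\pm q$ without being the identity. The obstruction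 is a nontrivial normal subgroup of $Q$ inside $\langle\bar c\rangle$, and we remove it by enlarging the quotient.

\begin{lemma}\label{lem:corefree}
Let $N_0\le F$ be a normal subgroup of finite index, and let $n$ be the order of $c$ in $F/N_0$. There is a normal subgroup $N\le F$ of finite index, contained in $N_0$, such that the image $\bar c$ of $c$ in $Q=F/N$ has order $2n$, and every automorphism $\bar\Phi$ of $Q$ with $\bar\Phi(q)\in q\langle\bar c\rangle$ for all $q\in Q$ is the identity.
\end{lemma}

\begin{proof}
Let $W=(\mathbb Z/2n)^3\rtimes\langle t\rangle$, where $t$ has order $3$ and conjugation by $t$ shifts the coordinates: $(x_1,x_2,x_3)\mapsto(x_3,x_1,x_2)$. Define $F\to W$ by $a\mapsto(1,0,0)$ and $b\mapsto t$. Then $c=a\cdot(bab^{-1})^{-1}$ maps to $c_W=(1,0,0)-(0,1,0)=(1,-1,0)$, of order $2n$. Let $N=N_0\cap\ker(F\to W)$. The group $Q$ embeds in $F/N_0\times W$, so $\bar c$ has order $\operatorname{lcm}(n,2n)=2n$. We claim that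
\begin{equation}\label{eq:core}
\{u\in Q:\ q^{-1}uq\in\langle\bar c\rangle\text{ for all }q\in Q\}=\{1\}.
\end{equation}
Let $u$ be in this set. Taking $q=1$ gives $u=\bar c^{\,j}$. Taking for $q$ the image of $b^{-1}$ and projecting to $W$ shows that $(0,j,-j)$ is a multiple of $(1,-1,0)$. The third coordinate gives $2n\mid j$, so $u=1$.

Now let $\bar\Phi$ be as in the statement and fix $q_1\in Q$. For any $q\in Q$ write $\bar\Phi(q_1)=q_1u$, $\bar\Phi(q)=qu'$ and $\bar\Phi(q_1q)=q_1qu''$ with $u,u',u''\in\langle\bar c\rangle$. Then $q_1uqu'=q_1qu''$, so $q^{-1}uq=u''u'^{-1}\in\langle\bar c\rangle$. The element $u$ does not depend on $q$, so $u=1$ by \eqref{eq:core}.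
\end{proof}

\begin{proposition}\label{prop:veech}
For every finite-index subgroup $\Gamma'\le SL_2(\mathbb Z)$ there is a regular square-tiled surface $(X,\omega)$ of genus at least $2$ such that $D\,\mathrm{Aff}$ is a lattice and $D\,\mathrm{Aff}_0\subset\Gamma'$.
\end{proposition}

\begin{proof}
\emph{The surface.} Let $\widetilde U\to E^\circ$ be the universal cover, with deck group $F$, and let $\operatorname{dev}:\widetilde U\to\mathbb C$ be a lift of the map $\widetilde U\to E=\mathbb C/\mathbb Z[i]$. Then $\operatorname{dev}(fx)=\operatorname{dev}(x)+\operatorname{hol}(f)$ for a homomorphism $\operatorname{hol}:F\to\mathbb Z[i]=\mathbb Z^2$ with $a\mapsto1$, $b\mapsto i$. This is the abelianization of $F$, and it defines $\operatorname{Aut}(F)\to GL_2(\mathbb Z)$, $\Phi\mapsto\Phi^{ab}$, by $\operatorname{hol}\circ\,\Phi=\Phi^{ab}\circ\operatorname{hol}$. The preimage $H$ of $\Gamma'$ has finite index in $\operatorname{Aut}(F)$. Choose $N_0$ for $H$ by Theorem~\ref{thm:asada}, and then $N$, $Q$, $n$ by Lemma~\ref{lem:corefree}. Let $p:X\to E$ be the branched cover obtained from the normal cover $N\backslash\widetilde U\to E^\circ$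 by filling in the punctures, and let $\omega=p^*dz$. Since $\bar c$ has order $2n$, the map $p$ has the form $w\mapsto w^{2n}$ near each point over $0$, so $\omega$ has a zero of order $2n-1\ge1$ there. Hence $X$ has genus at least $2$, $\Sigma=\omega^{-1}(0)=p^{-1}(0)$, $X^\circ=N\backslash\widetilde U$, and $(X,\omega)$ is regular.

\emph{Affine maps cover linear maps of $E$.} The integrals of $\omega$ along paths between points of $\Sigma$ lie in $\mathbb Z[i]$, and the values $1$ and $i$ occur, for lifts of the segments from $0$ to $1$ and from $0$ to $i$. So these integrals generate $\mathbb Z[i]$. An affine map $\phi$ permutes such paths, so $A=D\phi$ lies in $SL_2(\mathbb Z)$. For $\sigma\in\Sigma$ we have $p(x)=\int_\sigma^x\omega$ modulo $\mathbb Z[i]$. Integrating from $\phi\sigma$ instead gives $p(\phi x)=A\int_\sigma^x\omega$ modulo $\mathbb Z[i]$, that is, $p\circ\phi=A\circ p$.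

\emph{$D\,\mathrm{Aff}$ is a lattice.} The group $SL_2(\mathbb Z)$ acts on $E^\circ$, hence on $F$ up to inner automorphisms, hence on the finite set of normal subgroups of $F$ of index $|Q|$. An element of the stabilizer of $N$ lifts to a homeomorphism of $X^\circ$, which extends over the punctures to an affine map of $X$. So $D\,\mathrm{Aff}$ has finite index in $SL_2(\mathbb Z)$.

\emph{The induced automorphism.} Let $\phi\in\mathrm{Aff}_0$ and $A=D\phi$. A lift $\tilde\phi$ of $\phi|_{X^\circ}$ to $\widetilde U$ is also a lift of the map $A$ of $E^\circ$. So $\Phi(f)=\tilde\phi f\tilde\phi^{-1}$ defines $\Phi\in\operatorname{Aut}(F)$ with $\Phi(N)=N$. From $\operatorname{dev}\circ\,\tilde\phi=A\operatorname{dev}+\text{const}$ we get $\operatorname{hol}(\Phi(f))=A\operatorname{hol}(f)$, so $\Phi^{ab}=A$.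

\emph{The action on $\Sigma$.} Let $\mathcal D$ be the set of components of the preimage in $\widetilde U$ of a small punctured disc about $0$. The group $F$ acts transitively on $\mathcal D$, the stabilizers are the conjugates of $\langle c\rangle$, and we fix $\widetilde D\in\mathcal D$ with stabilizer $\langle c\rangle$. Each component contains exactly one component of the preimage of a smaller punctured disc, so $\mathcal D$ does not depend on the radius. Since $A$ and $A^{-1}$ map a smaller disc into the given one, $\tilde\phi$ permutes $\mathcal D$, with $\tilde\phi fD=\Phi(f)\tilde\phi D$. The $N$-orbits in $\mathcal D$ are the components of the preimage in $X^\circ$, so $N\backslash\mathcal D=\Sigma$, and $\tilde\phi$ induces the permutation $\phi|_\Sigma$, which is the identity. In particular $\tilde\phi\widetilde D\in N\widetilde D$. Composing $\tilde\phi$ with an element of $N$ gives another lift of $\phi$, so we may assume $\tilde\phi\widetilde D=\widetilde D$. For $f\in F$ we then have $\Phi(f)\widetilde D=\tilde\phi f\widetilde D\in Nf\widetilde D$, that is, $\Phi(f)\in Nf\langle c\rangle$.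 So the automorphism $\bar\Phi$ of $Q$ induced by $\Phi$ satisfies $\bar\Phi(q)\in q\langle\bar c\rangle$ for all $q$, and $\bar\Phi=\mathrm{id}$ by Lemma~\ref{lem:corefree}. Since $N\subset N_0$, the automorphism $\Phi$ acts trivially on $F/N_0$. Hence $\Phi\in H$, and $A=\Phi^{ab}\in\Gamma'$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gap}]
We may assume $\delta<1$. Let $\eta=\delta/8$. Take $\Gamma'$ from Lemma~\ref{lem:small} and $(X,\omega)$ from Proposition~\ref{prop:veech}. An eigenvalue in $(0,\eta]$ lies in $(0,1/4)$, so it has the form $(1-s^2)/4$ with $0<s<1$, and $1-s\le1-s^2\le4\eta<\delta$. Lemma~\ref{lem:base} gives $\beta_\omega\le1-s<\delta$, and Theorem~\ref{thm:exponent} gives $\alpha_\omega=1$.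
\end{proof}

\begin{thebibliography}{9}

\bibitem{Asada}
M.~Asada, \emph{J. Pure Appl. Algebra} \textbf{159} (2001), 123--147.

\bibitem{BER}
Bux, Ershov and Rapinchuk, \emph{Groups Geom. Dyn.} \textbf{5} (2011), 327--353.

\bibitem{DRS}
Duke, Rudnick and Sarnak, \emph{Duke Math. J.} \textbf{71} (1993).

\bibitem{EM}
Eskin and McMullen, \emph{Duke Math. J.} \textbf{71} (1993).

\bibitem{Gerard}
P.~G\'erard, \emph{Comm. PDE} \textbf{16} (1991), 1761--1794.

\bibitem{JS}
Chris Judge and Josh Southerland, \emph{Affine mappings of translation surfaces: shrinking targets and Diophantine properties}, arXiv:2601.02541 (2026).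

\bibitem{LP}
Lax and Phillips, \emph{J. Funct. Anal.} \textbf{46} (1982).

\bibitem{Tartar}
L.~Tartar, \emph{Proc. Roy. Soc. Edinburgh A} \textbf{115} (1990), 193--230.

\end{thebibliography}
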